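\title{An Ohba-type theorem for improper list colorings}

\begin{abstract}
A coloring of a graph is $d$-improper if every color class induces a subgraph of maximum degree at most $d$. We prove that for every integer $d\ge 0$, every graph $G$ with $|V(G)|\le (d+2)\chi^d(G)+d+1$ satisfies $\chi^d_l(G)=\chi^d(G)$, as conjectured by Yan et al. For $d=0$ this is the theorem of Noel, Reed and Wu, which we use for that case only. For $d\ge1$ we prove a statement about list colorings of a partitioned set. The proof gives some parts a private color and distributes the remaining vertices by Hall's theorem. The private colors are chosen at random, with weights obtained from linear programming duality, and by an exchange argument in the cases where averaging fails.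
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple and have at least one vertex. Let $d\ge0$ be an integer. A coloring of the vertices of a graph $G$ is \emph{$d$-improper} if each color class induces a subgraph of maximum degree at most $d$, and the \emph{$d$-improper chromatic number} $\chi^d(G)$ is the least number of colors in such a coloring. A \emph{$k$-list assignment} $L$ gives each vertex $v$ a set $L(v)$ of $k$ colors, and an \emph{$L$-coloring} is a coloring $f$ with $f(v)\in L(v)$ for all $v$. The \emph{$d$-improper list chromatic number} $\chi^d_l(G)$ is the least $k$ such that $G$ has a $d$-improper $L$-coloring for every $k$-list assignment $L$. For $d=0$ these are the chromatic number $\chi$ and the list chromatic number $\chi_l$. Giving all vertices the same list shows that $\chi^d_l(G)\ge\chi^d(G)$.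

Equality must hold when $G$ has few vertices compared with $\chi^d(G)$. A set of at most $d+1$ vertices is always an admissible color class, and if $|V(G)|\le(d+1)k$, then Hall's theorem gives, for arbitrary lists of size $k$, a coloring that uses each color at most $d+1$ times (see the line after Lemma~\ref{lem:hall}). So $\chi^d_l(G)=\chi^d(G)$ whenever $|V(G)|\le(d+1)\chi^d(G)$, for a reason that does not involve the edges at all. The question is how far beyond this bound equality persists. For $d=0$ the bound covers only complete graphs, whereas Noel, Reed and Wu~\cite{NRW} proved Ohba's conjecture: if $|V(G)|\le2\chi(G)+1$, then $\chi_l(G)=\chi(G)$. Yan et al.\ proved equality for all $d\ge0$ under the hypothesis $|V(G)|\le(d+1)\chi^d(G)+\sqrt{(d+1)\chi^d(G)}-d$, and conjectured it under the hypothesis $|V(G)|\le(d+2)\chi^d(G)+d+1$, which for $d=0$ is Ohba's. We take the conjecture from the paper of Wang and Qian~\cite{WQ}, and we prove it.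

\begin{theorem}\label{thm:main}
Let $d\ge0$ be an integer and let $G$ be a graph with
\[
|V(G)|\le(d+2)\chi^d(G)+d+1 .
\]
Then $\chi^d_l(G)=\chi^d(G)$.
\end{theorem}

Fix an optimal $d$-improper coloring of $G$ and call its classes parts. Two kinds of vertex sets are admissible color classes whatever the edges are: subsets of a part, and sets of at most $d+1$ vertices. We use no others, and the graph disappears from the problem. Put $D=d+1$. Let $V$ be a finite set partitioned into $k$ parts, some possibly empty, with a list $L(v)$ of colors for each $v\in V$. An $L$-coloring of $V$ is \emph{good} if every color class is contained in one part or has at most $D$ elements.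

\begin{theorem}\label{thm:part}
Let $D\ge1$ and $k\ge1$. If $V$ is partitioned into $k$ possibly empty parts, $|V|\le(D+1)k+D$, and $|L(v)|\ge k$ for all $v\in V$, then $V$ has a good coloring.
\end{theorem}

\begin{corollary}\label{cor:max}
For every integer $d\ge0$ and every graph $G$,
\[
\chi^d_l(G)\le\max\Bigl\{\chi^d(G),\Bigl\lceil\frac{|V(G)|-d-1}{d+2}\Bigr\rceil\Bigr\}.
\]
\end{corollary}

\begin{proof}[Proof of Corollary~\ref{cor:max} and Theorem~\ref{thm:main} from Theorem~\ref{thm:part}]
Let $k$ be the maximum in the corollary. Then $V(G)$ has a partition into $k$ possibly empty sets, each inducing maximum degree at most $d$, and $|V(G)|\le(d+2)k+d+1$. Given a $k$-list assignment, apply Theorem~\ref{thm:part} with $D=d+1$. Each class of a good coloring lies in a part or has at most $d+1$ vertices, so it induces maximum degree at most $d$. Hence $\chi^d_l(G)\le k$. Under the hypothesis of Theorem~\ref{thm:main} we have $k=\chi^d(G)$.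
\end{proof}

Section~\ref{sec:bound} explains the bound $(D+1)k+D$ from both sides and describes the method. Sections~\ref{sec:min}--\ref{sec:D2} prove Theorem~\ref{thm:part}.

\section{Where the bound comes from}\label{sec:bound}

\subsection{One spare color}

If all lists are the same $k$-set, give the $i$-th part the $i$-th color. The next case, $k+1$ colors in total, shows both the bound and the method.

\begin{lemma}\label{lem:onespare}
Theorem~\ref{thm:part} holds if all lists have size $k$ and their union has at most $k+1$ colors.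
\end{lemma}

\begin{proof}
Only the case of exactly $k+1$ colors remains. Each list lacks exactly one color. Assign distinct colors to the $k$ parts by a uniformly random injection $\varphi$, and call a vertex a \emph{leftover} if its list lacks the color of its part. Each vertex is a leftover with probability $1/(k+1)$, so the expected number of leftovers is $|V|/(k+1)<D+1$. Fix $\varphi$ with at most $D$ leftovers. A leftover lacks only the color of its part, so its list contains the one color that $\varphi$ does not use. Give the leftovers that color and all other vertices the color of their part.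
\end{proof}

The inequality used, $|V|<(D+1)(k+1)$, is exactly the hypothesis of Theorem~\ref{thm:part}.

\subsection{One more vertex}

\begin{proposition}\label{prop:sharpA}
Let $D\ge2$ and let $k\ge1$ be a multiple of $D$. There is a set of $(D+1)k+D+1$ vertices, partitioned into $k$ parts and with lists of size $k$, that has no good coloring.
\end{proposition}

\begin{proof}
Let $k=Ds$, and let $C$ be the disjoint union of blocks $B_0,\dots,B_D$ of $s$ colors each, so that $c=|C|=(D+1)s$ and $|C\setminus B_j|=k$. Take $k-1$ parts of size $D+1$, each with one vertex of list $C\setminus B_j$ for every $j$, and one part $P$ of size $2(D+1)$ with two vertices of list $C\setminus B_j$ for every $j$. The number of vertices is $n=(D+1)(k+1)=Dc+D+1$. Each color lies in $D$ lists of each small part and in $2D$ lists of $P$. So in a good coloring a class with more than $D$ vertices lies in $P$ and has at most $2D$ vertices. Let $r$ be the number of such classes. The number of colored vertices is at most $Dc$ if $r=0$, at most $2D+D(c-1)=Dc+D$ if $r=1$, and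 at most $|P|+D(c-r)\le Dc+2$ if $r\ge2$. Each of these numbers is less than $n$.
\end{proof}

The smallest instance has $D=k=2$, three colors, and parts of sizes $3$ and $6$, in which each of the three $2$-element lists occurs once and twice, respectively.

\begin{proposition}\label{prop:sharpG}
Let $k$ be even and let $G=K_{6,3,\dots,3}$ be the complete $k$-partite graph with one part of size $6$ and $k-1$ parts of size $3$. Then $|V(G)|=3k+3$, $\chi^1(G)=k$ and $\chi^1_l(G)>k$. So for $d=1$ and even $\chi^1(G)$ the bound in Theorem~\ref{thm:main} cannot be raised by one.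
\end{proposition}

\begin{proof}
Among three vertices that do not lie in one part, some vertex is alone in its part and is adjacent to the other two. Hence a set that meets two parts and induces maximum degree at most $1$ has at most $2$ vertices, and the $1$-improper list colorings of $G$ are exactly the good colorings for $D=2$. Proposition~\ref{prop:sharpA} gives $\chi^1_l(G)>k$. The parts show that $\chi^1(G)\le k$. Suppose that at most $k-1$ classes suffice, and let $z\ge1$ be the number of parts that contain no class. At least $k-z$ classes lie inside the other parts, so these $z$ parts are covered by at most $z-1$ classes. Each of these classes meets two parts and so has at most $2$ vertices. But $2(z-1)<3z$.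
\end{proof}

For $d\ge2$ this argument does not carry over: $d$ vertices from each of two parts form an admissible class with $2d>d+1$ vertices.

\subsection{Several spare colors}\label{sec:plan}

Suppose now that there are $k+s$ colors in total, with $s\ge2$, and try the proof of Lemma~\ref{lem:onespare} again. The $s$ unused colors can absorb $Ds$ leftovers, and two things go wrong.

The first is the count. The expected number of leftovers is $|V|s/(k+s)$. For $|V|=(D+1)k+D$ the inequality $|V|s/(k+s)<Ds+1$ simplifies to $(s-1)k<s(D(s-1)+1)$, that is, to $k\le Ds+1$. For larger $k$ it is wasteful to spend a color on every part. A color that is not reserved for a part can cover $D$ vertices, so a part deserves a private color only if that color covers more than $D$ of its vertices.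

The second is Hall's condition. A leftover lacks $s$ colors, one of which is the color of its part, so it is guaranteed only one of the unused colors, and many leftovers may compete for the same one.

The proof studies a minimal counterexample (Section~\ref{sec:min}) and expresses Hall's condition for the vertices without a private color as a family of inequalities $r(Y)\le\Gamma(Y)$, one for each set $Y$ of at most $s$ colors (Section~\ref{sec:completion}). The task is then to choose private colors satisfying all of them. A uniformly random choice works when many parts have exactly $D+1$ vertices (Section~\ref{sec:light}). Otherwise we bias the choice so that the vertices that would be hard to place are rarely left over (Section~\ref{sec:weights}). This leaves nine explicit configurations (Section~\ref{sec:survivors}), which are treated directly for $D\ge3$ (Section~\ref{sec:D3}) and by an exchange argument for $D=2$ (Section~\ref{sec:D2}).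

\section{A minimal counterexample}\label{sec:min}

\subsection{The case $D=1$}

Let $D=1$, so $|V|\le2k+1$. If $|V|\le k$, choose distinct colors greedily. Otherwise let $G$ be the complete multipartite graph on the nonempty parts, so $\chi(G)\le k$. Add edges one at a time until the graph is complete. Each edge raises the chromatic number by at most $1$ and the final value is $|V|>k$, so some graph $G'\supseteq G$ in this sequence has $\chi(G')=k$. By the theorem of Noel, Reed and Wu~\cite{NRW}, $\chi_l(G')=k$. A proper $L$-coloring of $G'$ is proper for $G$, so each class lies in one part and the coloring is good.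

\subsection{Hall's theorem with capacities}

Hall's theorem states that a bipartite graph with sides $U$ and $U'$ has a matching covering $U$ if every $W\subseteq U$ has at least $|W|$ neighbors. We use it in the following form only. A vertex $v$ \emph{misses} a set $Y$ of colors if $L(v)\cap Y=\emptyset$; every vertex misses the empty set.

\begin{lemma}\label{lem:hall}
Let $U$ be a finite set of vertices with lists and let $F$ be a finite set of colors. If for every $Y\subseteq F$ at most $D(|F|-|Y|)$ vertices of $U$ miss $Y$, then $U$ can be colored from its lists with colors of $F$, each used at most $D$ times.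
\end{lemma}

\begin{proof}
Join each $u\in U$ to $D$ copies of every color of $L(u)\cap F$. Given $W\subseteq U$, let $Y$ be the set of colors of $F$ that lie in no list of $W$. All vertices of $W$ miss $Y$, so $|W|\le D(|F|-|Y|)$, which is the number of neighbors of $W$.
\end{proof}

For example, if $|U|\le Dk$, all lists have size $k$ and $F$ is their union, then a set $Y$ missed by some vertex has $|F|-|Y|\ge k$, so the hypothesis holds.

\subsection{Expansion and normal form}

\emph{For the rest of the paper $D\ge2$ is fixed, and we assume that Theorem~\ref{thm:part} fails for $D$.} Take a counterexample with $k$ minimum and, subject to that, $n=|V|$ minimum, and trim all lists to size exactly $k$. Then $k\ge2$, since for $k=1$ every coloring is good. Put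
\[
C=\bigcup_{v}L(v),\qquad c=|C|,\qquad s=c-k,\qquad M(v)=C\setminus L(v).
\]
Thus $|M(v)|=s$, and $v$ misses $Y\subseteq C$ if and only if $Y\subseteq M(v)$; in particular no vertex misses a set of more than $s$ colors. Let $N(Y)$ be the set of vertices that do not miss $Y$. For a function of sets of colors we write $\beta$ for the argument $\{\beta\}$.

The minimality of $n$ is used once, to show that every set of colors is wanted by more vertices than it can absorb at $D$ vertices per color.

\begin{lemma}\label{lem:expand}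
$|N(X)|\ge D|X|+1$ for every nonempty $X\subseteq C$. In particular $n\ge Dc+1$.
\end{lemma}

\begin{proof}
Otherwise let $X$ be an inclusion-minimal nonempty set with $|N(X)|\le D|X|$. For $Y\subseteq X$, the number of vertices of $N(X)$ that miss $Y$ is $|N(X)|-|N(Y)|$. This is at most $D(|X|-|Y|)$: it is $0$ for $Y=X$, and for $Y\ne X$ we have $|N(Y)|\ge D|Y|$ by the choice of $X$. By Lemma~\ref{lem:hall}, $N(X)$ can be colored from $X$ with classes of size at most $D$. The set $N(X)$ is nonempty, so by the minimality of $n$ the set $V\setminus N(X)$ has a good coloring, and its lists avoid $X$. The two colorings together form a good coloring of $V$.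
\end{proof}

By Lemma~\ref{lem:onespare}, $s\ge2$. From $D(k+s)+1\le n\le(D+1)k+D$ we get
\begin{equation}\label{eq:ks}
s\ge2,\qquad k\ge D(s-1)+1\ge2s-1>s .
\end{equation}

A part is \emph{big} if it has at least $D+1$ vertices. For the other parts the partition is irrelevant, because a class inside such a part has at most $D$ vertices anyway. We pool them.

\begin{lemma}\label{lem:normal}
We may assume that the partition consists of $g\ge1$ big parts $P_1,\dots,P_g$ and $p=k-g$ parts of size exactly $D$.
\end{lemma}

\begin{proof}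
Let $g$ be the number of big parts and $Q$ the union of the other parts, so $|Q|\le D(k-g)$. Repeat the following step while $|Q|<D(k-g)$. There is a big part, since otherwise $|Q|=n>Dk$. If it has at least $D+2$ vertices, move one of them to $Q$. If it has $D+1$ vertices, move all of them to $Q$; then $g$ drops by one and $|Q|$ becomes at most $D(k-g)-1+D+1=D(k-g+1)$ in terms of the old $g$. In both cases $|Q|\le D(k-g)$ persists. Vertices only move into $Q$, so the process ends, with $|Q|=D(k-g)$ and with $g\ge1$ because $n>Dk$. Split $Q$ into $k-g$ sets of size $D$. The big parts of the new partition are subsets of old parts, so a coloring that is good for the new partition is good for the old one. The new partition is therefore a counterexample with the same $k$, $n$ and lists.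
\end{proof}

Let $Q$ be the union of the parts of size $D$, let $q=|Q|=Dp$, and let $e_i=|P_i|-D\ge1$. Then $n=Dk+\sum_ie_i$, and the two bounds on $n$ read
\begin{equation}\label{eq:e}
Ds+1\le\sum_{i=1}^{g}e_i\le k+D .
\end{equation}

\subsection{Colors missed in a big part}

For $Y\subseteq C$ let $m_i(Y)$ be the number of vertices of $P_i$ that miss $Y$, and let
\[
\nu_i(Y)=|N(Y)\cap P_i|=|P_i|-m_i(Y),\qquad \nu_Q(Y)=|N(Y)\cap Q|.
\]
Put $x=k-Ds$; by \eqref{eq:ks}, $x\ge1-D$. Let $U_i=\{\alpha\in C: m_i(\alpha)=1\}$ and $\varepsilon_i=\sum_{\alpha\in C}(m_i(\alpha)-1)$. The minimality of $k$ is used once, in part (a) of the next lemma; it works because one color and $D+1$ vertices are what the bound $(D+1)k+D$ loses when $k$ drops by one.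

\begin{lemma}\label{lem:missed}
For every big part $P_i$:
\begin{itemize}
\item[(a)] $m_i(\alpha)\ge1$ for all $\alpha\in C$;
\item[(b)] $\varepsilon_i=(e_i-1)s-x\ge0$;
\item[(c)] $m_i(Y)\le1+\varepsilon_i/|Y|$ for all nonempty $Y\subseteq C$, and if equality holds then $C\setminus Y\subseteq U_i$;
\item[(d)] $|U_i|\ge c-\varepsilon_i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $m_i(\alpha)=0$, color $P_i$ with $\alpha$ and delete $\alpha$ from all lists. What remains has $k-1\ge1$ parts, at most $(D+1)(k-1)+D$ vertices and lists of size at least $k-1$, so it has a good coloring, and $V$ has one too.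

(b) Each vertex misses $s$ colors, so $\varepsilon_i=s(D+e_i)-(k+s)=(e_i-1)s-x$. All terms in the sum defining $\varepsilon_i$ are nonnegative by (a).

(c) Each $\beta\in Y$ has $m_i(\beta)\ge m_i(Y)$, so $(m_i(Y)-1)|Y|\le\sum_{\beta\in Y}(m_i(\beta)-1)\le\varepsilon_i$. If the two ends are equal, the terms $m_i(\alpha)-1$ with $\alpha\notin Y$ vanish.

(d) At most $\varepsilon_i$ terms of the sum are positive.
\end{proof}

By (a), a private color covers at most $|P_i|-1=D+e_i-1$ vertices of $P_i$. It gains nothing over a shared color if $e_i=1$. So call $P_i$ \emph{light} if $e_i=1$ and \emph{heavy} if $e_i\ge2$. Let $\Lambda$ and $H$ be the index sets of the light and heavy parts, $\ell=|\Lambda|$, $h=|H|$, and let $V_H$ be the union of the heavy parts, $n_H=|V_H|$. Then $k=\ell+h+p$. By (b), a light part has $\varepsilon_j=-x$, so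
\begin{equation}\label{eq:lightx}
\ell>0\quad\text{implies}\quad x\le0 .
\end{equation}
When $x\le0$ we write $t=-x$, so that $0\le t\le D-1$ and $k=Ds-t$. By \eqref{eq:e}, $\sum_{i\in H}e_i\le k+D-\ell$, and therefore
\begin{equation}\label{eq:h}
2h\le k+D-\ell,\qquad n_H\le Dh+k+D-\ell .
\end{equation}
Finally $h\ge1$: if $h=0$, then $\ell=g\ge1$, so $x\le0$ and $\sum_ie_i=\ell\le k\le Ds$, contrary to \eqref{eq:e}.

\section{Private colors and obstructions}\label{sec:completion}

Split the indices of the big parts into disjoint sets $I$ and $J$, and let $\varphi\colon I\to C$ be injective. The part $P_i$, $i\in I$, receives the private color $\varphi(i)$. Its \emph{leftovers} are the vertices of $R_i=\{v\in P_i:\varphi(i)\in M(v)\}$. Let $R=\bigcup_{i\in I}R_i$, let $r(Y)$ be the number of vertices of $R$ that miss $Y$, and put, for $Y\subseteq C$,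
\[
\Gamma_J(Y)=D(s-|Y|)+\nu_Q(Y)+\sum_{j\in J}\bigl(\nu_j(Y)-e_j\bigr).
\]
The number $\Gamma_J(Y)$ does not depend on $\varphi$. It is the room that the free colors outside $Y$ have for leftovers missing $Y$, after they have absorbed the vertices of $Q$ and of the parts in $J$ that miss $Y$. An \emph{obstruction} for $\varphi$ is a set $Y\subseteq C\setminus\varphi(I)$ with $|Y|\le s$ and $r(Y)>\Gamma_J(Y)$.

\begin{lemma}\label{lem:completion}
Every injection $\varphi\colon I\to C$ has an obstruction. An obstruction $Y$ with $\Gamma_J(Y)\ge0$ has $|Y|\le s-1$.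
\end{lemma}

\begin{proof}
Suppose there is no obstruction. Color $P_i\setminus R_i$ with $\varphi(i)$ for $i\in I$, and apply Lemma~\ref{lem:hall} to the set $U$ of the remaining vertices and $F=C\setminus\varphi(I)$. Let $Y\subseteq F$. If $|Y|>s$, no vertex misses $Y$. If $|Y|\le s$, then, as $q=D(k-|I|-|J|)$, the number of vertices of $U$ that miss $Y$ is
\[
\bigl(q-\nu_Q(Y)\bigr)+\sum_{j\in J}\bigl(D+e_j-\nu_j(Y)\bigr)+r(Y)
=D(k+s-|I|-|Y|)-\Gamma_J(Y)+r(Y),
\]
which is at most $D(|F|-|Y|)$. So $U$ can be colored from $F$ with classes of size at most $D$, and $V$ has a good coloring, a contradiction. For the second statement, let $Y\subseteq F$ have size $s$. A vertex of $R_i$ missing $Y$ would miss the $s+1$ colors of $Y\cup\{\varphi(i)\}$, so $r(Y)=0$.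
\end{proof}

Each later argument reaches a contradiction by producing an injection without obstruction. We carry this out by hand in a case with the smallest parameters that \eqref{eq:ks} allows: $D=2$, $s=2$, $k=3$, so that $c=5$ and $n=11$. The case is needed in Section~\ref{sec:D2}.

\begin{example}\label{ex:small}
\emph{The counterexample does not have $D=2$, $s=2$, $k=3$, $|P_1|=5$, $|P_2|=4$, $q=2$.} Suppose it does. Give $P_1$ a private color $\alpha$ and let $J=\{2\}$, so that $\Gamma_J(Y)=2-2|Y|+\nu_Q(Y)+\nu_2(Y)$ and $|R|=m_1(\alpha)$. Here $x=-1$ and $\varepsilon_2=3$. A pair $Y$ has $m_2(Y)\le2$ by Lemma~\ref{lem:missed}(c), so $\Gamma_J(Y)\ge0$ and $Y$ is not an obstruction. The empty set is not an obstruction if $m_1(\alpha)\le2$; this is the count. A color $\beta\ne\alpha$ is not an obstruction if $m_1(\alpha)\le\nu_Q(\beta)+\nu_2(\beta)$; this is where Hall's condition bites, for a color that is rare outside $P_1$.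

The five numbers $m_1(\cdot)$ are at least $1$ and add up to $10$. If $m_2(\beta)\le2$ for all $\beta$, then $\nu_2(\beta)\ge2$ for all $\beta$, and any $\alpha$ with $m_1(\alpha)\le2$ has no obstruction. Otherwise, since $\varepsilon_2=3$, exactly one color $\beta$ has $m_2(\beta)\ge3$, and only $\beta$ can obstruct an $\alpha$ with $m_1(\alpha)\le2$. If $m_1(\beta)\le2$, take $\alpha=\beta$. If $m_1(\beta)\ge3$, the other four values of $m_1$ add up to at most $7$, so some $\alpha\ne\beta$ has $m_1(\alpha)=1$. It is obstructed only if $\nu_Q(\beta)=\nu_2(\beta)=0$. Then $|N(\beta)|=5-m_1(\beta)\le2$, contrary to Lemma~\ref{lem:expand}.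
\end{example}

In the next two sections the heavy parts get private colors: $I=H$ and $J=\Lambda$. We write
\[
\Gamma=\Gamma_\Lambda,\qquad W=\Gamma(\emptyset)=Ds-\ell .
\]
A light part has $D+1$ vertices and $\varepsilon_j=t\le D-1$, so Lemma~\ref{lem:missed}(c) gives
\begin{equation}\label{eq:lightnu}
\nu_j(Y)\ge D-t/|Y|\ge1\qquad(j\in\Lambda,\ Y\ne\emptyset).
\end{equation}
Hence $\Gamma(Y)\ge0$ for $1\le|Y|\le s$, and every obstruction has size at most $s-1$.

\section{Many light parts}\label{sec:light}

By \eqref{eq:lightnu}, each light part adds almost $D$ to $\Gamma(Y)$ when $Y$ becomes nonempty, while each color of $Y$ subtracts $D$. With more than $s$ light parts, $\Gamma(Y)\ge\Gamma(\emptyset)$ for all relevant $Y$ with at most one exception, and only the number of leftovers matters.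

\begin{proposition}\label{prop:light}
$\ell\le s$.
\end{proposition}

\begin{proof}
Suppose $\ell\ge s+1\ge3$. Then $x\le0$, $k=Ds-t$ and $c=(D+1)s-t$. Let $K=k-\ell=h+p\ge h$. Then $W=K+t$, and \eqref{eq:h} gives $n_H\le(D+1)K+D$.

\emph{Lower bounds for $\Gamma$.} For $y=|Y|\ge1$, \eqref{eq:lightnu} gives
\[
\Gamma(Y)\ge D(s-y)+\ell(D-t/y-1)=W+\ell(D-t/y)-Dy .
\]
If $2\le y\le s-1$, then $\ell\ge y+2$ and
\[
\ell(D-t/y)-Dy\ge(y+2)(D-t/y)-Dy=2D-t-2t/y\ge2(D-t)>0,
\]
so $\Gamma(Y)\ge W$. If $y=1$, the same bound gives $\Gamma(\beta)\ge K+(\ell-1)(D-t)\ge K$. For a finer bound let $\tau_\beta=\sum_{j\in\Lambda}(m_j(\beta)-1)$. Since $\nu_j(\beta)-1=D-1-(m_j(\beta)-1)$,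
\[
\Gamma(\beta)\ge D(s-1)+\ell(D-1)-\tau_\beta=W+(\ell-1)D-\tau_\beta .
\]
Call $\beta$ \emph{rare} if $\tau_\beta>(\ell-1)D$. As $\sum_\beta\tau_\beta=\ell t\le\ell(D-1)<2(\ell-1)D$, at most one color is rare. Thus $\Gamma(Y)\ge W$ for all $Y$ with $|Y|\le s-1$, except possibly $Y=\{\beta_0\}$ with $\beta_0$ rare, and $\Gamma(\beta_0)\ge K$.

\emph{An identity.} Expanding with $W+1=K+t+1$ in the first term and $W+1=Ds-\ell+1$ in the second,
\begin{equation}\label{eq:identity}
\begin{aligned}
(W+1)c-s\bigl((D+1)K+D\bigr)&=\bigl[(W+1)(D+1)s-(D+1)Ks-Ds\bigr]-t(W+1)\\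
&=(t+1)(D+1)s-Ds-t(Ds-\ell+1)=s(t+1)+t(\ell-1).
\end{aligned}
\end{equation}

\emph{No rare color.} Let $\varphi\colon H\to C$ be a uniformly random injection. Each vertex of $V_H$ is a leftover with probability $s/c$, so $E|R|=n_Hs/c<W+1$ by \eqref{eq:identity}. Some $\varphi$ has $|R|\le W$, and it has no obstruction.

\emph{One rare color $\beta_0$.} Leftovers that miss $\beta_0$ are more dangerous than the others, so we count them with a larger weight and make them less likely by not using $\beta_0$. Let $\varphi\colon H\to C\setminus\{\beta_0\}$ be a uniformly random injection; note $h\le k\le c-1$. Give $v\in V_H$ weight $1/(K+1)$ if it misses $\beta_0$ and weight $1/(W+1)$ otherwise, and let $\Psi$ be the total weight of $R$. An obstruction $Y\ne\{\beta_0\}$ gives at least $W+1$ leftovers, each of weight at least $1/(W+1)$, and the obstruction $\{\beta_0\}$ gives at least $K+1$ leftovers of weight $1/(K+1)$. So $\Psi\ge1$ for every $\varphi$, and it suffices to show $E\Psi<1$. A vertex is a leftover with probability $\frac{s-1}{c-1}$ if it misses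 $\beta_0$ and $\frac{s}{c-1}$ otherwise. Hence it suffices to show
\[
n_H(s-1)<(c-1)(K+1)\qquad\text{and}\qquad n_Hs<(c-1)(W+1).
\]
The first holds because $n_H<(D+1)(K+1)$ and $c-1\ge(D+1)s-D>(D+1)(s-1)$. For the second, subtract $W+1=Ds-\ell+1$ from \eqref{eq:identity}:
\[
(W+1)(c-1)-s\bigl((D+1)K+D\bigr)=(t+1)(s+\ell-1)-Ds .
\]
Since $\ell t\ge\tau_{\beta_0}>(\ell-1)D$, we have $t+1>D(\ell-1)/\ell$, so the right side is positive if $(\ell-1)(s+\ell-1)\ge s\ell$. This is equivalent to $(\ell-1)^2\ge s$, which holds because $\ell-1\ge s$.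
\end{proof}

\section{A biased random injection}\label{sec:weights}

Now $\ell\le s$, so $W=Ds-\ell>0$. The numbers $\Gamma(Z)$ may be much smaller than $W$ for many sets $Z$, and a leftover $v$ is dangerous when $M(v)$ contains such a set. We choose the private colors with probabilities proportional to weights $w_\alpha$. Then $v$ is a leftover with probability proportional to $w(M(v))$, where $w(Y)=\sum_{\alpha\in Y}w_\alpha$. To make dangerous vertices rare we require
\begin{equation}\label{eq:wi}
w(Y)\le\Gamma(Z)\qquad\text{whenever }|Y|=s,\ Z\subseteq Y,\ |Z|\le s-1 .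
\end{equation}
To realize prescribed probabilities by an injection we use Birkhoff's theorem: a square matrix with nonnegative entries whose rows and columns all have sum $1$ is a convex combination of permutation matrices.

\begin{lemma}\label{lem:biased}
Let $w\colon C\to[0,\infty)$ satisfy \eqref{eq:wi}, $w(C)>0$, and $hw_\alpha\le w(C)$ for all $\alpha$. Put $b_v=w(M(v))$. Then
\[
\sum_{v\in V_H}\frac{b_v}{1+b_v}\ge w(C).
\]
\end{lemma}

\begin{proof}
Note $h\le k<c$. Consider the $c\times c$ matrix with columns indexed by $C$, whose entry in column $\alpha$ is $w_\alpha/w(C)$ in each of the first $h$ rows and $(1-hw_\alpha/w(C))/(c-h)$ in each of the other rows. The entries are nonnegative, and all row and column sums are $1$. Write the matrix as a convex combination of permutation matrices, pick one at random with the coefficients as probabilities, and read off the first $h$ rows. This is a random injection $\varphi\colon H\to C$ with $\Pr(\varphi(i)=\alpha)=w_\alpha/w(C)$, so $v\in V_H$ is a leftover with probability $b_v/w(C)$. Let $\Psi=\sum_{v\in R}1/(1+b_v)$.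 Every $\varphi$ has an obstruction $Z$ with $|Z|\le s-1$. At least $\Gamma(Z)+1$ leftovers $v$ miss $Z$, and each has $b_v\le\Gamma(Z)$ by \eqref{eq:wi} applied to $Z\subseteq M(v)$. So $\Psi\ge1$ always, and $1\le E\Psi=\sum_{v\in V_H}\frac{b_v}{w(C)(1+b_v)}$.
\end{proof}

The left side is less than $n_H$, so we want $w(C)$ as large as \eqref{eq:wi} permits. The function $\Gamma$ has a contribution from the light parts and one from $Q$, and we build $w$ from two corresponding pieces. The first is explicit. The second solves a linear program, which we bound by duality: if $\max\{\mathbf 1^{T}u: Bu\le\mathbf b,\ u\ge0\}$ is feasible and bounded, it equals $\min\{\mathbf b^{T}z: B^{T}z\ge\mathbf 1,\ z\ge0\}$, and both are attained. The bound needs $Q$ to be large enough: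
\begin{equation}\label{eq:q}
p\ge(1-\ell/s)(s-1).
\end{equation}

\begin{lemma}\label{lem:weights}
If \eqref{eq:q} holds, there is $w\colon C\to[0,\infty)$ that satisfies \eqref{eq:wi}, $w(C)\ge Dk-\ell$, and $w_\alpha\le D-\ell/s$ for all $\alpha$.
\end{lemma}

\begin{proof}
\emph{The light parts.} Let $u'_\alpha=\frac1s\sum_{j\in\Lambda}\nu_j(\alpha)$. By \eqref{eq:lightnu} and Lemma~\ref{lem:missed}(a), $1\le\nu_j(\alpha)\le D$, so $\ell/s\le u'_\alpha\le\ell D/s$. Each vertex has $k$ colors, so $u'(C)=\ell(D+1)k/s$. For $|Z|\le s$ we have $u'(Z)\le\frac{|Z|}{s}\sum_{j\in\Lambda}\nu_j(Z)\le\sum_{j\in\Lambda}\nu_j(Z)$.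

\emph{The set $Q$.} Let $\rho=D(1-\ell/s)\ge0$; here $\ell\le s$ is used. Let $u''$ maximize $u(C)$ subject to $0\le u_\alpha\le\rho$ for all $\alpha$ and $u(Z)\le\nu_Q(Z)$ for $1\le|Z|\le s-1$. We claim that $u''(C)\ge\rho k$. The program is feasible and bounded, so $u''(C)$ is the minimum of $\rho\sum_\alpha\mu_\alpha+\sum_Z\lambda_Z\nu_Q(Z)$ over $\lambda,\mu\ge0$ with $\mu_\alpha+a_\alpha\ge1$ for all $\alpha$, where $a_\alpha=\sum_{Z\ni\alpha}\lambda_Z$. Take an optimal solution. If $a_\alpha>1$, then for each $Z\ni\alpha$ move the fraction $1-1/a_\alpha$ of $\lambda_Z$ to $Z\setminus\{\alpha\}$, discarding it if $Z=\{\alpha\}$. This makes $a_\alpha=1$, leaves the other $a_\beta$ unchanged, and does not increase the value because $\nu_Q$ is monotone. So we may assume $a_\alpha\le1$ for all $\alpha$. Let $A=\sum_\alpha a_\alpha=\sum_Z\lambda_Z|Z|$. Then $\sum_\alpha\mu_\alpha\ge c-A$. If $A\le s$, the value is at least $\rho(c-s)=\rho k$. Let $A>s$. For each vertex $v$ we have $\sum_{Z\subseteq M(v)}\lambda_Z|Z|\le\sum_{\alpha\in M(v)}a_\alpha\le s$.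 Using $|Z|\le s-1$,
\[
\sum_Z\lambda_Z\nu_Q(Z)=\sum_{v\in Q}\ \sum_{Z\not\subseteq M(v)}\lambda_Z\ \ge\ \sum_{v\in Q}\frac1{s-1}\sum_{Z\not\subseteq M(v)}\lambda_Z|Z|\ \ge\ q\,\frac{A-s}{s-1}\ \ge\ \rho(A-s),
\]
where the last step is \eqref{eq:q} multiplied by $D$. The value is at least $\rho(c-A)+\rho(A-s)=\rho k$.

\emph{The weights.} Put $w_\alpha=u'_\alpha+u''_\alpha-\ell/s\ge0$. Then $w_\alpha\le\ell D/s+\rho-\ell/s=D-\ell/s$, and
\[
w(C)\ge\frac{\ell(D+1)k}{s}+D\Bigl(1-\frac\ell s\Bigr)k-\frac{\ell c}{s}=Dk-\frac{\ell(c-k)}{s}=Dk-\ell .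
\]
For $Z\subseteq Y$ as in \eqref{eq:wi}, including $Z=\emptyset$,
\[
w(Y)=w(Z)+w(Y\setminus Z)\le\sum_{j\in\Lambda}\nu_j(Z)+\nu_Q(Z)-\frac{\ell|Z|}{s}+(s-|Z|)\Bigl(D-\frac\ell s\Bigr)=\Gamma(Z).\qedhere
\]
\end{proof}

It remains to compare $n_H$ with $Dk-\ell$. Define
\[
\kappa=Dh+D-(D-1)k ,
\]
so that \eqref{eq:h} reads $n_H\le\kappa+Dk-\ell$.

\begin{proposition}\label{prop:criterion}
Suppose \eqref{eq:q} holds. Then
\begin{itemize}
\item[(a)] $\kappa>k/s$;
\item[(b)] if $\ell=0$, then $\sum_{i}|P_i|\,\dfrac{\bar b_i}{1+\bar b_i}\ge Dk$, where $\bar b_i=Ds(1-1/|P_i|)$.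
\end{itemize}
Moreover, \eqref{eq:q} holds whenever $k\ge D+2s-2$.
\end{proposition}

\begin{proof}
Take $w$ from Lemma~\ref{lem:weights}; if $\ell=0$, scale it down so that $w(C)=Dk$, which preserves all its properties. Lemma~\ref{lem:biased} applies, because $Dk-\ell>0$ and
\[
hw_\alpha\le(k-\ell)(D-\ell/s)=Dk-\ell-\ell\Bigl(D-1+\frac{k-\ell}{s}\Bigr)\le w(C).
\]
By \eqref{eq:wi} with $Z=\emptyset$, $b_v\le W$ for all $v$, and $b\mapsto b/(1+b)$ is increasing and concave.

Let $\ell\ge1$. Then $Dk-\ell\le n_H\frac{W}{W+1}\le(\kappa+Dk-\ell)\frac{W}{W+1}$, which gives $\kappa W\ge Dk-\ell$. If $\kappa\le k/s$, then $\kappa W\le Dk-\ell k/s<Dk-\ell$, because $k>s$. So (a) holds.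

Let $\ell=0$, so $W=Ds$ and $w_\alpha\le D$. By Lemma~\ref{lem:missed}(a),
\[
\sum_{v\in P_i}b_v=\sum_\alpha w_\alpha m_i(\alpha)=Ds|P_i|-\sum_\alpha(D-w_\alpha)m_i(\alpha)\le Ds|P_i|-(Dc-Dk)=|P_i|\,\bar b_i .
\]
Jensen's inequality in each part and Lemma~\ref{lem:biased} give (b). Since $\bar b_i<Ds$ and $h\ge1$, (b) implies $Dk<(\kappa+Dk)\frac{Ds}{Ds+1}$, that is, $\kappa>k/s$.

For the last statement, \eqref{eq:h} gives $2p=2(k-\ell-h)\ge k-\ell-D$. If $k\ge D+2s-2$, this is at least $2(s-1)-\ell$, and $2(s-1)-\ell\ge2(1-\ell/s)(s-1)$ because $2(s-1)/s\ge1$.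
\end{proof}

\section{The surviving configurations}\label{sec:survivors}

Since $h\le(k+D)/2$, the term $-(D-1)k$ in $\kappa$ outweighs $Dh$ by about $(D-2)k/2$. For $D\ge3$, Proposition~\ref{prop:criterion}(a) therefore forces $k$ to be close to $D$. For $D=2$ there is no such margin, and families with unbounded $s$ survive.

\begin{proposition}\label{prop:survivors}
The counterexample has one of the following forms.
\begin{center}
\begin{tabular}{llll}
\hline
 & parameters & sizes of the big parts & $q$\\
\hline
{\rm A1} & $D\ge3$, $s=2$, $k=D+1$ & $D-1$ of size $D+2$, one of size $D+3$ & $D$\\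
{\rm A2} & $D\ge3$, $s=2$, $k=D+1$ & $D$ of size $D+2$, one of size $D+1$ & $0$\\
{\rm A3} & $D=3$, $s=3$, $k=7$ & five of size $5$ & $6$\\
{\rm A4} & $D\ge3$, $s=2$, $k=D+2$ & $D+1$ of size $D+2$ & $D$\\
\hline
{\rm B1} & $D=2$, $1\le x\le s$ & $h=\lfloor k/2\rfloor+1$ of size $4$ & $2(k-h)$\\
{\rm B2} & $D=2$, $1\le x\le s$, $k$ odd & $(k-1)/2$ of size $4$, one of size $5$ & $k-1$\\
{\rm B3} & $D=2$, $x=0$ & $s+1$ of size $4$ & $2s-2$\\
{\rm B4} & $D=2$, $x=-1$ & $s-1$ of size $4$, one of size $5$ & $2s-2$\\
{\rm B5} & $D=2$, $x=-1$ & $s$ of size $4$, one of size $3$ & $2s-4$\\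
\hline
\end{tabular}
\end{center}
\end{proposition}

\begin{proof}
Once $k$, $s$, $h$, $\ell$ are known, the sizes follow from \eqref{eq:e} and $e_i\ge2$ on $H$, and $q=D(k-h-\ell)$. ``Excluded'' means excluded by Proposition~\ref{prop:criterion}(a).

\smallskip
\noindent\textbf{The case $D\ge3$.} From $2h\le k+D$ we get $2\kappa\le D(D+2)-(D-2)k$. So if \eqref{eq:q} holds, then $\kappa>k/s$ gives
\begin{equation}\label{eq:small}
k\,(D-2+2/s)<D(D+2).
\end{equation}

\emph{Let $s\ge3$.} By \eqref{eq:ks}, $k-(D+2s-2)\ge(D-2)(s-2)-1\ge0$, so \eqref{eq:q} and \eqref{eq:small} hold. The left side of \eqref{eq:small} is at least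
\[
f(s)=(D(s-1)+1)(D-2+2/s)=(D-2)(D(s-1)+1)+2D-2(D-1)/s ,
\]
which increases with $s$. We have $f(3)-D(D+2)=(D-4)(D+\tfrac13)\ge0$ for $D\ge4$, and $f(4)=15=D(D+2)$ for $D=3$. Hence $D=s=3$, and \eqref{eq:ks} and \eqref{eq:small} give $k\in\{7,8\}$. If $k=8$, then $h\le5$ and $\kappa=3h-13\le2<8/3$: excluded. If $k=7$, then $h\le5$ and $\kappa=3h-11$. The values $h\le4$ give $\kappa\le1$ and are excluded. For $h=5$, \eqref{eq:h} gives $\ell=0$, and $\sum e_i\le10$: this is A3.

\emph{Let $s=2$ and $k\ge D+2$.} Then \eqref{eq:q} holds, and \eqref{eq:small} reads $k(D-1)<(D+3)(D-1)+3$. So $k\le D+3$, or $D=3$ and $k=7$.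
\begin{itemize}
\item $k=D+3$: $h\le D+1$ and $\kappa=D(h-D-1)+3\le3\le k/2$. Excluded.
\item $k=D+2$: $h\le D+1$ and $\kappa=D(h-D)+2$. The values $h\le D$ give $\kappa\le2\le k/2$ and are excluded. For $h=D+1$ we get $\ell=0$ and $\sum e_i\le2D+2$: this is A4.
\item $D=3$, $k=7$: $h\le5$ and $\kappa=3h-11$, so $h\le4$ is excluded. For $h=5$ we get $\ell=0$ and five parts of size $5$. Then $\bar b_i=24/5$ and $25\cdot\frac{24}{29}=\frac{600}{29}<21=Dk$, contrary to Proposition~\ref{prop:criterion}(b).
\end{itemize}

\emph{Let $s=2$ and $k=D+1$.} Then $2h\le2D+1-\ell$, $\ell\le2$ and $\kappa=D(h-D+1)+1$. If $h\le D-1$, then $p\ge2-\ell\ge1-\ell/2$, so \eqref{eq:q} holds, and $\kappa\le1$: excluded. If $h=D$, then $\ell\le1$, and \eqref{eq:e} gives $\sum e_i=2D+1$. This is A1 for $\ell=0$ and A2 for $\ell=1$.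

\smallskip
\noindent\textbf{The case $D=2$.} Here $k=2s+x$ with $x\ge-1$, $\kappa=2h+2-k$ and $2h\le k+2-\ell$.

\emph{Let $x\ge0$.} Then $k\ge2s=D+2s-2$, so \eqref{eq:q} holds, and $\kappa>k/s\ge2$ gives $2h\in\{k+1,k+2\}$, that is, $h=\lfloor k/2\rfloor+1$. If $x>s$, then Lemma~\ref{lem:missed}(b) gives $e_i\ge3$ for all $i$, so $3h\le k+2$ and $3(k+1)\le 6h\le 2k+4$, contrary to $k\ge2$. So $x\le s$. If $k$ is even, then $2h=k+2$ forces $\ell=0$ and $e_i=2$ for all $i$: this is B3 for $x=0$ and B1 for $x\ge2$. If $k$ is odd, then $x\ge1$, so $\ell=0$ by \eqref{eq:lightx}, and $\sum e_i\in\{k+1,k+2\}$ with $2h=k+1$: this is B1 or B2.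

\emph{Let $x=-1$.} Then $k=2s-1$ and $h\le s$. If $h\le s-1$, then $p\ge s-\ell\ge s-1-\ell+\ell/s=(1-\ell/s)(s-1)$, so \eqref{eq:q} holds, and $\kappa\le1<k/s$: excluded. If $h=s$, then $\ell\le1$, and \eqref{eq:e} gives $\sum e_i=2s+1$. This is B4 for $\ell=0$ and B5 for $\ell=1$.
\end{proof}

\section{The configurations with $D\ge3$}\label{sec:D3}

\subsection{One class of size $D+1$: A1, A2, A3}

In these three configurations $\sum e_i=Ds+1$, so $n=Dc+1$. A single class of size $D+1$ then makes up the whole excess over $Dc$, and all other classes can have size exactly $D$. Let $\sigma(Y)=|N(Y)|-D|Y|$ be the \emph{surplus} of $Y$; by Lemma~\ref{lem:expand}, $\sigma(Y)\ge1$ for $Y\ne\emptyset$. Call $Y$ \emph{tight} if $\emptyset\ne Y\ne C$ and $\sigma(Y)\le D$. A tight set has at most $s$ colors: if $s<|Y|\le c-1$, then $N(Y)=V$ and $\sigma(Y)\ge Dc+1-D(c-1)=D+1$.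

\begin{lemma}\label{lem:surplus}
Let $n=Dc+1$. Let $T$ be a set of $D+1$ vertices of a big part whose lists all contain a color $\alpha$. Then some tight set $Y\not\ni\alpha$ has $|T\cap N(Y)|>\sigma(Y)$.
\end{lemma}

\begin{proof}
Otherwise $|T\cap N(Y)|\le\sigma(Y)$ for all nonempty $Y\subseteq F=C\setminus\{\alpha\}$, since $|T|=D+1\le\sigma(Y)$ when $Y$ is not tight. So $|N(Y)\setminus T|\ge D|Y|$ for all $Y\subseteq F$. The set $V\setminus T$ has $D|F|$ vertices, of which at most $D(|F|-|Y|)$ miss $Y$. Color $T$ with $\alpha$ and $V\setminus T$ by Lemma~\ref{lem:hall}; the result is a good coloring.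
\end{proof}

\begin{lemma}\label{lem:twotight}
In {\rm A1}, {\rm A2} and {\rm A3} there is a tight set with at least two colors, or there are two tight singletons.
\end{lemma}

\begin{proof}
Suppose first that no set is tight. Take a part $P_i$ of size $D+2$. In A1 and A2, $\varepsilon_i=D+1<D+3=c$; in A3, $\varepsilon_i=5<10=c$. By Lemma~\ref{lem:missed}(d) there is $\alpha\in U_i$, and the $D+1$ vertices of $P_i$ that have $\alpha$ contradict Lemma~\ref{lem:surplus}.

Suppose next that $\{\beta\}$ is the only tight set. Then $|N(\beta)|\le2D<Ds+1=\sum e_i$, so some part has $\nu_i(\beta)\le e_i-1$, and at least $D+1$ of its vertices miss $\beta$. Let $T$ consist of $D+1$ of them. Together they miss at most $(D+1)(s-1)$ colors other than $\beta$. This is less than $c-1$: it is $D+1<D+2$ in A1 and A2, and $8<9$ in A3. So some $\alpha\ne\beta$ lies in all lists of $T$, while $T\cap N(\beta)=\emptyset$. This contradicts Lemma~\ref{lem:surplus}.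
\end{proof}

\begin{proposition}\label{prop:A123}
{\rm A1}, {\rm A2} and {\rm A3} do not occur.
\end{proposition}

\begin{proof}
\textbf{A3.} Here $\varepsilon_i=5$ for each of the five parts of size $5$. By Lemma~\ref{lem:missed}(c), a pair $Y$ has $m_i(Y)\le3$, so $|N(Y)|\ge10$ and $\sigma(Y)\ge4$; a triple has $m_i(Y)\le2$, so $|N(Y)|\ge15$ and $\sigma(Y)\ge6$. Neither is tight. If $\beta_1\ne\beta_2$ are both tight, then $|N(\beta_1)|+|N(\beta_2)|\le12$. But $(4-\nu_i(\beta_1))+(4-\nu_i(\beta_2))\le\varepsilon_i=5$ in each part, so this sum is at least $15$. This contradicts Lemma~\ref{lem:twotight}.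

\smallskip
\textbf{A1 and A2.} Here $s=2$, $k=D+1\ge4$, $g\ge D$, $\sum e_i=2D+1$ and $n=D^2+3D+1>6D$. By Lemma~\ref{lem:twotight} there is a tight pair, or there is none and there are two tight singletons.

\emph{A tight pair $Y_0$.} Let $V_0=\{v:M(v)=Y_0\}=V\setminus N(Y_0)$, so $|V_0|=n-2D-\sigma(Y_0)\ge n-3D>n/2$. The same bound would hold for a second tight pair, and the two sets of vertices would be disjoint; so $Y_0$ is the only tight pair. A color $\beta\notin Y_0$ has $N(\beta)\supseteq V_0$, so $|N(\beta)|>3D$ and $\{\beta\}$ is not tight. Thus all tight sets are subsets of $Y_0$. Since $n-q=Dg+2D+1$, the big parts contain at least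
\[
|V_0|-q=Dg+1-\sigma(Y_0)\ge Dg-(D-1)>(D-1)g
\]
vertices of $V_0$. So some $P_i$ contains $D$ vertices of $V_0$. Let $T$ consist of these and one further vertex $u\in P_i$, and take $\alpha\in L(u)\setminus Y_0$, which exists as $k>2$. All lists of $T$ contain $\alpha$, and $|T\cap N(Y)|\le1\le\sigma(Y)$ for $\emptyset\ne Y\subseteq Y_0$. This contradicts Lemma~\ref{lem:surplus}.

\emph{No tight pair.} A tight color is missed by at least $n-2D>2n/3$ vertices, and each vertex misses two colors, so at most two colors are tight. Hence the tight sets are exactly two singletons; let $B=\{\beta_1,\beta_2\}$ be their union. Since $|M(v)|=2$, we have $|M(v)\setminus B|=|L(v)\cap B|$. Each of the $k$ colors outside $B$ is missed in each big part, so $\sum_{v\in P_i}|L(v)\cap B|\ge k$, and summing over $i$,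
\[
D(D+1)\le gk\le|N(\beta_1)|+|N(\beta_2)|\le4D .
\]
This forces $D=3$ and equality throughout: $\sigma(\beta_1)=\sigma(\beta_2)=3$, $\sum_{v\in P_i}|L(v)\cap B|=4$, each color outside $B$ is missed exactly once in each big part, and $g=3$, so that we are in A1 and $|P_i|\ge5$. Fix a big part. At most $4$ of its vertices have a color of $B$, so one of its vertices, $v$, has $M(v)=B$. Take $\alpha\notin B$. At least $4$ vertices of the part have $\alpha$, and $v$ is one of them. Let $T\ni v$ consist of $4$ of them. Then $|T\cap N(\beta_1)|\le3$ and $|T\cap N(\beta_2)|\le3$, contrary to Lemma~\ref{lem:surplus}.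
\end{proof}

\subsection{Two classes of size $D+1$: A4}

\begin{proposition}\label{prop:A4}
{\rm A4} does not occur.
\end{proposition}

\begin{proof}
Here $c=D+4$, $n=Dc+2$, and each of the $D+1$ big parts has $e_i=2$ and $\varepsilon_i=D$. So $|U_i|\ge4$, and $m_i(\beta)\le D+1$, that is, $\nu_i(\beta)\ge1$. Take any split with $|I|=2$, $|J|=D-1$ and distinct colors $\varphi(i)\in U_i$, so that $|R|=2$. The empty set is not an obstruction, as $\Gamma_J(\emptyset)=2D-2(D-1)=2$. A pair $Y$ has $\nu_j(Y)\ge D+2-(1+D/2)\ge2$, so $\Gamma_J(Y)\ge0$ and $Y$ is not an obstruction. For a single color, $\Gamma_J(\beta)\ge D-(D-1)=1$, with equality only if $m_j(\beta)=D+1$ for all $j\in J$. Hence: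
\begin{quote}
an obstruction is a color missed by both leftovers and by $D+1$ vertices of every part in $J$.
\end{quote}
Start with $I=\{1,2\}$ and colors $\alpha_1,\alpha_2$, and let $\beta$ be an obstruction. Since $\varepsilon_j=D$, all colors other than $\beta$ lie in $U_j$ for $j\in J$. Fix $j\in J$, let $u$ be the vertex of $P_j$ that has $\beta$, and choose $\alpha\in M(u)\setminus\{\alpha_2\}$. Then $\alpha\ne\beta$, so $\alpha\in U_j$ and $u$ is the vertex of $P_j$ that misses it. Now take $I'=\{j,2\}$ with colors $\alpha,\alpha_2$, and $J'=(J\setminus\{j\})\cup\{1\}$. The color $\beta$ is not an obstruction, because the leftover $u$ does not miss it. A color $\beta'\ne\beta$ is not an obstruction, because $J\setminus\{j\}$ is nonempty for $D\ge3$ and $\beta'$ is missed only once in each of its parts. This contradicts Lemma~\ref{lem:completion}.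
\end{proof}

\section{The configurations with $D=2$}\label{sec:D2}

\subsection{An exchange lemma}

In B1--B5 the number of heavy parts is unbounded and averaging loses too much. As in the last proof, we use only colors $\varphi(i)\in U_i$, so that each colored part has exactly one leftover, and we remove obstructions by changing a color. The difficulty is that a change must avoid all sets $Y$ whose room $\Gamma_J(Y)$ is already used up. Submodularity of $\Gamma_J$ shows that these sets have a smallest member, and it suffices to avoid that one.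

For $\alpha\in U_i$ let $v_i(\alpha)$ be the vertex of $P_i$ that misses $\alpha$. Divide the big parts into a set $I$ of $a\ge1$ parts, a set $J$, and at most one \emph{special} part $P_*$. The special part, which will be the part of size $5$, may have few colors in $U_*$, so it comes with a color $\alpha_*\in U_*$ that is fixed once and for all. Let $S_*=M(v_*(\alpha_*))\setminus\{\alpha_*\}$, a set of size $s-1$, and let $\theta(Y)=1$ if $Y\subseteq S_*$ and $\theta(Y)=0$ otherwise. Put
\[
\Gamma^*(Y)=\Gamma_J(Y)-\theta(Y),\qquad U_i'=U_i\setminus\{\alpha_*\}\quad(i\in I).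
\]
If there is no special part, $\theta=0$ and $U_i'=U_i$.

A set function $f$ is \emph{submodular} if $f(Y)+f(Y')\ge f(Y\cup Y')+f(Y\cap Y')$ for all $Y,Y'$. The integer-valued function $\Gamma^*$ is submodular. Indeed, $\nu_Q$ and $\nu_j$ are submodular because $N(Y\cup Y')=N(Y)\cup N(Y')$ and $N(Y\cap Y')\subseteq N(Y)\cap N(Y')$; for $D(s-|Y|)$ equality holds; and $\theta(Y)+\theta(Y')\le\theta(Y\cup Y')+\theta(Y\cap Y')$, since $\theta(Y\cap Y')=1$ if the left side is positive and $\theta(Y\cup Y')=1$ if it equals $2$.

A color $\alpha\in U_i'$ is \emph{blocked} by $Y$ in $P_i$ if $Y\subseteq M(v_i(\alpha))\setminus\{\alpha\}$, and \emph{free} for $Y$ in $P_i$ otherwise. A blocked color lies in $M(v)\setminus Y$ for a vertex $v\in P_i$ that misses $Y$. Hence for $|Y|\le s$,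
\begin{equation}\label{eq:free}
\text{at least }|U_i'|-m_i(Y)\,(s-|Y|)\text{ colors are free for $Y$ in $P_i$.}
\end{equation}
Call $Y$ \emph{critical} if $1\le|Y|\le s-1$ and $\Gamma^*(Y)\le a-1$.

\begin{lemma}\label{lem:exchange}
The following four conditions cannot all hold.
\begin{itemize}
\item[(a)] $\Gamma^*(\emptyset)\ge a$, and $\Gamma^*(Y)\ge0$ for $|Y|\le s$.
\item[(b)] $\Gamma^*(Y)+\Gamma^*(Y')\ge a$ whenever $|Y|,|Y'|\le s-1$ and $|Y\cup Y'|>s$.
\item[(c)] $|U_i'|\ge a$ for all $i\in I$.
\item[(d)] For every critical $Y$ and every $i\in I$, at least $a$ colors are free for $Y$ in $P_i$.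
\end{itemize}
\end{lemma}

\begin{proof}
Suppose they hold. Let $E=\{(i,\alpha):i\in I,\ \alpha\in U_i'\}$, and let $E_Y$ be the set of $(i,\alpha)\in E$ such that $\alpha$ is blocked by $Y$ in $P_i$. Then $E_Y=\emptyset$ for $|Y|\ge s$, $E_Y\cap E_{Y'}=E_{Y\cup Y'}$, and $E_Y\cup E_{Y'}\subseteq E_{Y\cap Y'}$. Call $X\subseteq E$ \emph{independent} if $|X\cap E_Y|\le\Gamma^*(Y)$ for all $Y$ with $|Y|\le s-1$. The empty set is independent by (a). Call $\varphi\colon I\to C$ \emph{admissible} if it is injective and $\varphi(i)\in U_i'$ for all $i$. By (c) a greedy choice gives an admissible $\varphi$. Let $X_\varphi=\{(i,\varphi(i)):i\in I\}$.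

\emph{No $X_\varphi$ is independent.} Extend $\varphi$ by giving $P_*$ the color $\alpha_*$, and let $Y$ be an obstruction. If $|Y|=s$, then $\Gamma_J(Y)=\Gamma^*(Y)\ge0$, which Lemma~\ref{lem:completion} excludes. So $|Y|\le s-1$. As $Y$ avoids the private colors, $r(Y)=|X_\varphi\cap E_Y|+\theta(Y)$, and $r(Y)>\Gamma_J(Y)$ says that $|X_\varphi\cap E_Y|>\Gamma^*(Y)$.

\emph{Saturated sets.} Choose an admissible $\varphi$ and an independent $X\subseteq X_\varphi$ with $|X|$ maximum over all choices. Then $|X|\le a-1$; let $(i,\varphi(i))\notin X$. Call $Y$ \emph{saturated} if $|Y|\le s-1$ and $|X\cap E_Y|=\Gamma^*(Y)$. Since $X\cup\{(i,\varphi(i))\}$ is not independent, a saturated set exists. Let $Y,Y'$ be saturated. If $|Y\cup Y'|>s$, then $E_Y$ and $E_{Y'}$ are disjoint and $|X|\ge\Gamma^*(Y)+\Gamma^*(Y')\ge a$ by (b), which is false. So $|Y\cup Y'|\le s$, and $|X\cap E_{Y\cup Y'}|\le\Gamma^*(Y\cup Y')$: by independence if $|Y\cup Y'|\le s-1$, and by (a) if $|Y\cup Y'|=s$, when the left side is $0$. Therefore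
\[
|X\cap E_{Y\cap Y'}|\ge\Gamma^*(Y)+\Gamma^*(Y')-|X\cap E_{Y\cup Y'}|\ge\Gamma^*(Y)+\Gamma^*(Y')-\Gamma^*(Y\cup Y')\ge\Gamma^*(Y\cap Y'),
\]
and $Y\cap Y'$ is saturated. So the intersection $Y_0$ of all saturated sets is saturated, and $E_Y\subseteq E_{Y_0}$ for every saturated $Y$.

\emph{The exchange.} We have $\Gamma^*(Y_0)\le|X|\le a-1$, so $Y_0\ne\emptyset$ by (a), and $Y_0$ is critical. By (d) there is a color $\alpha'$ that is free for $Y_0$ in $P_i$ and is not one of the $a-1$ colors that $\varphi$ uses on $I\setminus\{i\}$. Let $\varphi'$ be obtained from $\varphi$ by setting $\varphi'(i)=\alpha'$; it is admissible and $X\cup\{(i,\alpha')\}\subseteq X_{\varphi'}$. The pair $(i,\alpha')$ is not in $E_{Y_0}$, hence in no $E_Y$ with $Y$ saturated, and $|X\cap E_Y|\le\Gamma^*(Y)-1$ for the other $Y$. So $X\cup\{(i,\alpha')\}$ is independent, contrary to the choice of $X$.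
\end{proof}

Condition (b) is always checked as follows. If $|Y|,|Y'|\le s-1$ and $|Y\cup Y'|>s$, then $Y,Y'\ne\emptyset$ and no vertex misses both, so $\nu_Q(Y)+\nu_Q(Y')\ge q$. Hence
\begin{equation}\label{eq:bprime}
\text{(b) holds if }\ \Gamma^*(Y)\ge\nu_Q(Y)+\delta\ \text{ for }1\le|Y|\le s-1\ \text{ and }\ q+2\delta\ge a .
\end{equation}

\subsection{The five cases}

Let $D=2$. Then $c=3s+x$, and by Lemma~\ref{lem:missed} a part $P_i$ of size $4$ has
\[
e_i=2,\qquad\varepsilon_i=s-x,\qquad|U_i|\ge2s+2x,\qquad m_i(Y)\le2\ \text{ if }\ 2|Y|>s-x ,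
\]
while a part of size $5$ has $\varepsilon_*=2s-x$ and $|U_*|\ge s+2x$. We write $y=|Y|$. The set $I$ always consists of parts of size $4$.

\begin{proposition}\label{prop:B}
{\rm B1--B5} do not occur.
\end{proposition}

\begin{proof}
Apart from two small cases, we choose $I$, $J$, $P_*$ so that (a)--(d) of Lemma~\ref{lem:exchange} hold.

\smallskip
\textbf{B1.} Let $I$ consist of all big parts, so $a=h$, $2a\le k+2=2s+x+2$, and $\Gamma^*(Y)=2(s-y)+\nu_Q(Y)$.
(a) $2a\le3s+2\le4s$, and $\Gamma^*\ge0$ for $y\le s$.
(b) Use \eqref{eq:bprime} with $\delta=0$. The inequality $q=2(k-a)\ge a$ means $3a\le2k$. We have $k\ge5$; for $k=5$ it reads $9\le10$, and for $k\ge6$ it follows from $3a\le3k/2+3$.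
(c) This follows from $2a\le2s+x+2\le2s+2x+1$.
(d) A critical $Y$ has $2(s-y)\le a-1\le s+x/2$. So $2y\ge s-x/2>s-x$ and $m_i(Y)\le2$. By \eqref{eq:free} at least $2s+2x-(a-1)$ colors are free, and this is at least $a$ because $2a\le2s+2x+1$. The last inequality uses $x\ge1$.

\smallskip
\textbf{B2.} Let $P_*$ be the part of size $5$, with any $\alpha_*\in U_*$; such a color exists as $s+2x\ge1$. Let $I$ consist of all parts of size $4$, so $2a=k-1=2s+x-1$ and $\Gamma^*(Y)=2(s-y)+\nu_Q(Y)-\theta(Y)$.
(a) $\Gamma^*(\emptyset)=2s-1\ge a$ because $2a\le3s-1\le4s-2$. For $1\le y\le s-1$ we have $\Gamma^*\ge\nu_Q+1$, and for $y=s$ we have $\theta=0$.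
(b) $q=2a$.
(c) $|U_i'|\ge2s+2x-1\ge2a$.
(d) A critical $Y$ has $2(s-y)\le a=s+(x-1)/2$, so $2y>s-x/2>s-x$ and $m_i(Y)\le2$. At least $|U_i'|-a\ge a$ colors are free.

\smallskip
\textbf{B3.} Here $x=0$, $c=3s$, $\varepsilon_i=s$, $|U_i|\ge2s$. The estimate in B1(d) fails by one, so we leave one part $P_j$ without a private color: $J=\{j\}$, $a=s$, $\Gamma^*(Y)=2(s-y)+\nu_Q(Y)+\nu_j(Y)-2$.
(a) $\Gamma^*(\emptyset)=2s-2\ge s$. For $1\le y\le s-1$ we have $\Gamma^*\ge\nu_Q$. For $y=s$ we have $m_j(Y)\le2$, so $\nu_j(Y)\ge2$ and $\Gamma^*\ge0$.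
(b) $q=2s-2\ge s$.
(c) $2s\ge s$.
(d) Let $Y$ be critical, so $\Gamma^*(Y)\le s-1$.
\begin{itemize}
\item $y>s/2$: $m_j(Y),m_i(Y)\le2$, so $\nu_j(Y)\ge2$ and $2(s-y)\le\Gamma^*(Y)\le s-1$. At least $2s-(s-1)>s$ colors are free.
\item $s/3<y\le s/2$: $m_j(Y)\le3$, so $s-1\ge\Gamma^*(Y)\ge2(s-y)-1$, which forces $y=s/2$. Then $m_i(Y)\le3$. If $m_i(Y)\le2$, at least $2s-s=s$ colors are free. If $m_i(Y)=3$, equality holds in Lemma~\ref{lem:missed}(c), so $|U_i|\ge c-y=5s/2$ and at least $5s/2-3s/2=s$ colors are free.
\item $y\le s/3$: $s-1\ge2(s-y)-2\ge4s/3-2$ gives $s\le3$. So $s=3$, $Y=\{\beta\}$, and $\Gamma^*(\beta)=2+\nu_Q(\beta)+\nu_j(\beta)\le2$ gives $\nu_Q(\beta)=\nu_j(\beta)=0$.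
\end{itemize}
So (d) holds if $s\ne3$, and also if $s=3$ and $j$ can be chosen with $\nu_Q(\beta)+\nu_j(\beta)\ge1$ for all $\beta$.

In the remaining case $s=3$ and each of the four big parts $P_i$ has a color $\beta_i$ with $m_i(\beta_i)=4$ and $\nu_Q(\beta_i)=0$. As $\varepsilon_i=3$, we have $U_i=C\setminus\{\beta_i\}$. The $\beta_i$ are not all equal, since a common value would lie in no list. Let $J$ consist of two parts with different $\beta_j$, and give the other two parts distinct colors $\varphi(i)\in U_i$. Then $|R|=2$ and $\Gamma_J(Y)\ge2(3-y)-4+\sum_{j\in J}\nu_j(Y)$. For $y=0$ this is $2$. For $y=1$ one $j\in J$ has $Y\ne\{\beta_j\}$ and $\nu_j(Y)=3$, so $\Gamma_J(Y)\ge3$. For $y\in\{2,3\}$ the set $Y$ meets $U_j$ for both $j\in J$, so $\nu_j(Y)\ge3$ and $\Gamma_J(Y)\ge2$. There is no obstruction, contrary to Lemma~\ref{lem:completion}.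

\smallskip
\textbf{B4.} For $s=2$ this is Example~\ref{ex:small}. Let $s\ge3$. Here $x=-1$, $c=3s-1$, and parts of size $4$ have $\varepsilon_i=s+1$, $|U_i|\ge2s-2$. Let $P_*$ be the part of size $5$, with any $\alpha_*\in U_*$; such a color exists as $|U_*|\ge s-2\ge1$. Let $J=\{j\}$ be one part of size $4$ and let $I$ consist of the other $a=s-2$. Then $\Gamma^*(Y)=2(s-y)+\nu_Q(Y)+\nu_j(Y)-2-\theta(Y)$.
(a) $\Gamma^*(\emptyset)=2s-3\ge a$. For $1\le y\le s-2$ we have $\Gamma^*\ge\nu_Q+1$. For $y=s-1$ we have $m_j(Y)\le1+\frac{s+1}{s-1}\le3$, so $\nu_j(Y)\ge1$ and $\Gamma^*\ge\nu_Q$. For $y=s$ we have $\theta=0$ and $m_j(Y)\le2$, so $\Gamma^*\ge0$.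
(b) $q=2s-2\ge a$.
(c) $|U_i'|\ge2s-3\ge a$.
(d) Let $Y$ be critical, so $\Gamma^*(Y)\le s-3$.
\begin{itemize}
\item $y>\frac{s+1}2$: $m_j(Y),m_i(Y)\le2$, so $s-3\ge\Gamma^*(Y)\ge2(s-y)-1$. At least $2s-3-(s-2)=s-1$ colors are free.
\item $y=\frac{s+1}2$: $s-y=\frac{s-1}2$ and $m_i(Y)\le3$. If $m_i(Y)\le2$, at least $2s-3-(s-1)=s-2$ colors are free. If $m_i(Y)=3$, equality holds in Lemma~\ref{lem:missed}(c), so $|U_i'|\ge c-y-1=\frac{5(s-1)}2$ and at least $\frac{5(s-1)}2-\frac{3(s-1)}2=s-1$ colors are free.
\item $\frac{s+1}3<y\le\frac s2$: $m_j(Y)\le3$, so $\Gamma^*(Y)\ge2(s-y)-2\ge s-2$, and $Y$ is not critical.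
\item $y\le\frac{s+1}3$: $\Gamma^*(Y)\ge2(s-y)-3\ge\frac{4s-11}3>s-3$, and $Y$ is not critical.
\end{itemize}

\smallskip
\textbf{B5.} Let $J=\{j\}$ be the part of size $3$. It has $e_j=1$ and $\varepsilon_j=1$, so $\nu_j(Y)\ge1$ for $y=1$ and $\nu_j(Y)\ge2$ for $y\ge2$. Let $I$ consist of the $a=s$ parts of size $4$, which have $\varepsilon_i=s+1$ and $|U_i|\ge2s-2$. Then $\Gamma^*(Y)=2(s-y)+\nu_Q(Y)+\nu_j(Y)-1$.
(a) $\Gamma^*(\emptyset)=2s-1\ge s$, and $\Gamma^*\ge\nu_j-1\ge0$ for $1\le y\le s$.
(b) Use \eqref{eq:bprime} with $\delta=2$: $q+4=2s\ge a$.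
(c) $2s-2\ge s$.
(d) For $y=1$ we have $\Gamma^*\ge2s-2>s-1$, so a critical $Y$ has $y\ge2$ and $2(s-y)+1\le s-1$. Then $2y\ge s+2>s+1$, so $m_i(Y)\le2$, and at least $2s-2-(s-2)=s$ colors are free.
\end{proof}

Propositions~\ref{prop:A123}, \ref{prop:A4} and~\ref{prop:B} exclude all configurations of Proposition~\ref{prop:survivors}. So no counterexample exists for any $D\ge2$. Together with the case $D=1$ from Section~\ref{sec:min}, this proves Theorem~\ref{thm:part}, and with it Theorem~\ref{thm:main} and Corollary~\ref{cor:max}.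

\begin{thebibliography}{9}

\bibitem{NRW}
J.~A. Noel, B.~A. Reed and H.~Wu, \emph{A proof of a conjecture of Ohba}.

\bibitem{WQ}
Wei Wang and Jianguo Qian, \emph{Chromatic-choosability of hypergraphs with high chromatic number}, arXiv:1807.08273 (2018).

\end{thebibliography}
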